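
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A forward generic measure of a minimal translation flow that is not generic}


\begin{abstract}
We construct a translation surface of genus $5$ whose vertical flow is minimal and for which normalized Lebesgue measure has a forward generic point but no backward generic point. Thus a forward generic measure of a minimal translation flow need not be generic in the two-sided sense, which answers a question of Masur in the negative. The surface is a double cover of a surface of genus $3$ with uniquely ergodic vertical flow, and the construction is driven by a closed path of inductions of interval exchanges with two free parameters. For this flow we also determine all measures that are generic, forward generic or backward generic.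
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $(X,\omega)$ be a translation surface: a closed Riemann surface $X$ of genus $g\ge 2$ with a nonzero holomorphic $1$-form $\omega$. Equivalently, $X$ is a finite union of polygons in $\mathbb C$ whose sides are identified in pairs by translations, and $\omega=dz$ on each polygon. For a direction $\theta$ let $\phi^t=\phi^t_\theta$ be the unit speed flow along straight lines in direction $\theta$. It preserves the area $|\omega|^2$, and the orbit of a point is defined until it hits a zero of $\omega$. A forward (backward) half-orbit is \emph{infinite} if it never hits a zero, so that it is defined for all $t\ge0$ (all $t\le 0$); an orbit is \emph{bi-infinite} if it is defined for all $t\in\mathbb R$. The flow is \emph{minimal} if every infinite half-orbit, forward or backward, is dense. It is \emph{uniquely ergodic} if it has exactly one invariant probability measure.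

Let $\mu$ be an invariant probability measure; as usual, it is carried by bi-infinite orbits. A point $p$ is
\begin{itemize}
\item \emph{forward generic} for $\mu$ if its forward half-orbit is infinite and $\frac1T\int_0^TF(\phi^tp)\,dt\to\int F\,d\mu$ as $T\to\infty$, for all continuous $F:X\to\mathbb R$;
\item \emph{backward generic} for $\mu$ if its backward half-orbit is infinite and $\frac1S\int_{-S}^0F(\phi^tp)\,dt\to\int F\,d\mu$ as $S\to\infty$, for all such $F$;
\item \emph{$2$-sided generic} for $\mu$ if its orbit is bi-infinite and $\frac1{S+T}\int_{-S}^TF(\phi^tp)\,dt\to\int F\,d\mu$ as $S,T\to\infty$, for all such $F$.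
\end{itemize}
The backward orbit of a forward generic point may hit a zero. The measure $\mu$ is called forward, backward or $2$-sided generic if it has a point of the corresponding kind.

A $2$-sided generic point is forward and backward generic. Indeed, given $F$ and $\delta>0$ there is $N$ such that the average over $[-S,T]$ is within $\delta$ of $\int F\,d\mu$ whenever $S,T\ge N$; fix $T=N$ and let $S\to\infty$, or the other way around. Does the existence of a forward generic point conversely give a $2$-sided generic one? Masur writes \cite{Masur}: ``An interesting question is if forward generic implies generic in the case of flows on translation surfaces, or equivalently interval exchange transformations.''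

If $\mu$ is ergodic there is nothing to ask: by Birkhoff's theorem $\mu$-almost every point is forward and backward generic, and such a point is $2$-sided generic, because the average over $[-S,T]$ is a convex combination of the averages over $[-S,0]$ and $[0,T]$. So the question concerns measures that are not ergodic. For these, ``almost every'' arguments are useless: almost every point for an ergodic measure is generic for that measure, so the points that are generic in any sense for a nonergodic $\mu$ form a null set for every invariant measure. The known bounds do not settle the matter. A minimal flow has at most $g$ ergodic invariant probability measures (Katok), and, if it is not uniquely ergodic, at most $g+s-1$ invariant probability measures that are $2$-sided generic, where $s$ is the number of zeros.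

The set of invariant measures does not distinguish the future from the past, and this might suggest a positive answer. The answer is nevertheless negative.

\begin{theorem}\label{thm:main}
There is a translation surface $X$ of genus $5$, with two zeros of order $4$, whose vertical flow is minimal and for which normalized Lebesgue measure $\Lambda$ has a forward generic point but no backward generic point. In particular $\Lambda$ is forward generic and not $2$-sided generic.
\end{theorem}

\begin{theorem}\label{thm:class}
The flow that we construct for Theorem~\ref{thm:main} has exactly two ergodic invariant probability measures $\mu_+,\mu_-$, and $\Lambda=\frac12(\mu_++\mu_-)$. Its forward generic measures are exactly $\mu_+,\mu_-,\Lambda$. Its backward generic measures, and its $2$-sided generic measures, are exactly $\mu_+,\mu_-$. The points that are forward generic for $\Lambda$ form exactly two orbits. Both are bi-infinite, and on them the backward averages converge to $\mu_+$ and $\mu_-$ respectively.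
\end{theorem}

We do not determine which genera smaller than $5$ admit such examples.

\subsection{The mechanism}\label{sec:idea}

Our $X$ is a double cover of a surface $Y$ whose vertical flow is uniquely ergodic. A function on $X$ is the sum of a function that is even under the exchange of the two sheets and one that is odd. Even functions live on $Y$ and cause no trouble. So an infinite half-orbit is generic for $\Lambda$ exactly when the averages of odd functions along it tend to $0$. Call an orbit segment, informally, \emph{pure} if it spends nearly all its time in one sheet and \emph{balanced} if the two sheets cancel. We want an orbit whose future is balanced at all large scales, while behind \emph{every} point there are, for infinitely many scales $R$, pure segments of length $R$ at distance at most $4R$.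

Here is the smallest picture. Code the orbits in $Y$ by letters, some of which exchange the sheets ($3$, $5$ and $6$, say) and some of which do not ($1$ and $2$). Let a passage through the letter $1$ be pure. From these letters form longer words
\[
1'=1\,1\,2,\qquad 6'=1\,1\,5,\qquad 3'=1\,1\,3\,(1\,1\,1\,6)(1\,1\,1\,6).
\]
The numbers of repetitions are kept small for display. In the construction the runs of $1$ are long, so that a passage through $1'$ is again nearly pure. Moreover $1'$ again keeps the sheet, and $6',3'$ exchange it. With the current sheet as index, the word $3'$ started in sheet $+$ reads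
\[
1_+1_+\;3_+\;1_-1_-1_-6_-\;1_+1_+1_+6_+ .
\]
Stand at the letter $3$. Ahead of us pure runs alternate in sign and cancel in pairs; behind us there is one pure run, with nothing to cancel it. Repeat the construction: the word $3''=1'1'\,3'\,(1'1'1'6')(1'1'1'6')$ contains $3'$ once, hence contains our letter $3$, and around it we now read
\[
\cdots\;1'1'\;\;1\,1\;\;\boxed{3}\;\;D\,D\;\;D'D'\;\cdots,\qquad D=1\,1\,1\,6,\quad D'=1'1'1'6'.
\]
If there are enough $D$'s to outlast the run inside $D'$, enough $D'$'s to outlast the run inside $D''$, and so on, then the future of the letter $3$ is balanced. Its past is the concatenation of runs $\dots,1'1',1\,1$ in one and the same sheet, so the past is pure.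

This treats one point. Why should no other point have a balanced past? Look back from an arbitrary point, at the scale $R_n$ of the runs of level $n$. Such a run is found close behind, unless the last letter other than $1^{(n)}$ is one whose passage takes much longer than $R_n$. Only $3^{(n)}$ (and a companion letter $4^{(n)}$) is that long. If the same happens at level $n+1$, we are deep inside $3^{(n+1)}$ (or $4^{(n+1)}$), or somewhat after it. But in the word of $3^{(n+1)}$ the letter $3^{(n)}$ stands near the \emph{beginning}, followed by very many short letters $6^{(n)}$. So the last letter of level $n$ other than $1^{(n)}$ is a short one after all. Hence two consecutive levels cannot both fail (Lemma~\ref{lem:back}). Looking \emph{forward}, there is no such conflict. From a position near the beginning of $3^{(n+1)}$ the first letter other than $1^{(n)}$ is $3^{(n)}$, and this can hold for all $n$ at once; up to the exchange of sheets it does so only along the special orbit above (Lemma~\ref{lem:fwdrun}).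

To realize the words by a flow, they have to come from a path of inductions of an interval exchange that returns to its initial combinatorics and reproduces the pattern of sheet exchanges. Section~\ref{sec:path} exhibits such a path, on six letters, with two free parameters: $k$, the length of the runs, and $l$, the number of repetitions of $D$ (up to one). Section~\ref{sec:surf} builds the surfaces and fixes the parameters. Section~\ref{sec:equi} proves equidistribution on $Y$ and minimality on $X$. Sections~\ref{sec:fwd}--\ref{sec:back} prove Theorem~\ref{thm:main}, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}.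

\section{A closed path of inductions}\label{sec:path}

\subsection{Elementary steps}

We consider bijections $T$ of a half-open interval $[a,b)$ that translate each of six half-open intervals $I_1,\dots,I_6$ partitioning $[a,b)$. Let $\lambda_i>0$ be the length of $I_i$. The combinatorics of $T$ is recorded by two rows, the order of the intervals $I_i$ (top) and the order of their images $T(I_i)$ (bottom). We start from
\[
\pi:\qquad \text{top } 1\,2\,3\,4\,5\,6,\qquad \text{bottom } 4\,3\,6\,5\,2\,1 .
\]
We shorten the interval repeatedly and pass to first return maps. Each letter $i$ carries a word $w_i$, which lists the original intervals visited by a point of the current $I_i$ until it returns to the current base interval; initially $w_i=i$. The \emph{tower} over the current $I_i$ consists of its successive images under the original map, starting with $I_i$ itself, one for each letter of $w_i$. These images are called \emph{floors}. Each floor lies in the original interval named by the corresponding letter of $w_i$. Initially the floors of all towers partition the original interval.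

In the following steps $T$ denotes the current map.

\emph{Right step.} Let $\alpha$ and $\beta$ be the last letters of the top and bottom row, $\alpha\ne\beta$. So $I_\alpha$ and $T(I_\beta)$ are the rightmost intervals of the domain and of the image. Assume $\lambda_\alpha\ne\lambda_\beta$, remove the right end $N$ of length $\min(\lambda_\alpha,\lambda_\beta)$, and let $T'$ be the first return map to the rest.
\begin{itemize}
\item[(a)] $\lambda_\alpha>\lambda_\beta$ (``$\alpha$ beats $\beta$''). Then $N=T(I_\beta)$ is the right part of $I_\alpha$. The points mapped into $N$ are those of $I_\beta$, and $I_\beta\cap N=\emptyset$. Their second image lies in $T(N)\subset T(I_\alpha)$, which is disjoint from $T(I_\beta)=N$; so they have returned. Thus $I_\alpha$ is replaced by $I_\alpha\setminus N$, the other intervals are unchanged, and the new image $T(N)$ of $I_\beta$ is the right part of $T(I_\alpha)$: in the bottom row $\beta$ moves immediately to the right of $\alpha$.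
\item[(b)] $\lambda_\beta>\lambda_\alpha$ (``$\beta$ beats $\alpha$''). Then $N=I_\alpha$ is the right part of $T(I_\beta)$. The right part of $I_\beta$, of length $\lambda_\alpha$, is mapped onto $N$ and then onto $T(I_\alpha)$, which is disjoint from $T(I_\beta)\supset N$. We call this right part the new $I_\alpha$, and the rest of $I_\beta$ the new $I_\beta$: in the top row $\alpha$ moves immediately to the right of $\beta$.
\end{itemize}

\emph{Left step.} Now $\alpha,\beta$ are the first letters of top and bottom, and the left end $N$ of length $\min(\lambda_\alpha,\lambda_\beta)$ is removed. If $\lambda_\alpha>\lambda_\beta$, then $N=T(I_\beta)$ is the left part of $I_\alpha$, points of $I_\beta$ go to $N$ and then to the left part $T(N)$ of $T(I_\alpha)$, and $\beta$ moves immediately to the left of $\alpha$ in the bottom row. If $\lambda_\beta>\lambda_\alpha$, then $N=I_\alpha$ is the left part of $T(I_\beta)$, the left part of $I_\beta$ of length $\lambda_\alpha$ goes to $N$ and then to $T(I_\alpha)$, and, called the new $I_\alpha$, it stands immediately to the left of $I_\beta$ in the top row. The disjointness arguments are those of (a) and (b).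

In all cases the winner's length decreases by the loser's length, and the loser's word becomes $w_\beta w_\alpha$ (bottom letter first), because the loser's points now pass through $\beta$ and then through $\alpha$. The floors still partition the original interval: the part of the $\alpha$-tower over the removed piece $N$ is cut off and stacked on top of $\beta$-floors. All intervals stay half-open of the form $[\cdot,\cdot)$.

\subsection{The path}

For $k,l\ge1$ let $\mathcal S(k,l)$ be the following sequence of steps, starting at $\pi$. The last column expresses the changed words in terms of the words at the start of the path.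
\begin{center}
\renewcommand{\arraystretch}{1.15}
\begin{tabular}{l|l|l}
step & top / bottom afterwards & new words\\ \hline
1. Right: $1$ beats $6,5,4,3,2$; $k$ rounds & $123456\,/\,436521$ & $x\to w_1^kw_x$ for all $x\ne1$\\
2. Right: $1$ beats $6$ & $162345\,/\,436521$ & $6\to w_1^{k+1}w_6$\\
3. Right: $5$ beats $1$ & $162345\,/\,436512$ & $1\to w_1^{k+1}w_5$\\
4. Left: $1$ beats $4$ & $162345\,/\,365412$ & $4\to w_1^kw_4\,w_1^{k+1}w_5$\\
5. Left: $3$ beats $1$ & $621345\,/\,365412$ & $1\to w_1^kw_3\,w_1^{k+1}w_5$\\
6. Left: $6$ beats $3$, $l$ times & $621345\,/\,365412$ & $3\to w_1^kw_3(w_1^{k+1}w_6)^l$\\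
7. Left: $3$ beats $6$ & $216345\,/\,365412$ & $6\to w_1^kw_3(w_1^{k+1}w_6)^{l+1}$
\end{tabular}
\end{center}
Let us follow the rows. In step~1 the bottom row ends in $1$ throughout, and the last letter of the top row loses to $1$ and moves to the position after $1$. The top rows of one round are $162345$, $156234$, $145623$, $134562$, $123456$, and every $w_x$, $x\neq1$, acquires one $w_1$ in front. Step~2 is the beginning of one more round. In step~3 the rows end in $5$ and $1$, and $5$ wins, so $1$ moves behind $5$ in the bottom row; its word becomes $w_1\cdot(w_1^kw_5)$. In step~4 the rows begin with $1$ (top) and $4$ (bottom), and $1$ wins, so $4$ moves in front of $1$ in the bottom row, and its word becomes (current word of $4$)(current word of $1$). In step~5 the rows begin with $1$ and $3$, and $3$ wins: $1$ moves in front of $3$ in the top row. In step~6 they begin with $6$ and $3$; $6$ wins, and $3$ is to move in front of $6$ in the bottom row, where it already is. So the rows do not change, and the step can be repeated. In step~7 the rows still begin with $6$ and $3$, but $3$ wins, so $6$ moves in front of $3$ in the top row.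

Now rename
\[
1'=2,\quad 2'=1,\quad 3'=6,\quad 4'=3,\quad 5'=4,\quad 6'=5 .
\]
The final rows $216345\,/\,365412$ become $1'2'3'4'5'6'\,/\,4'3'6'5'2'1'$, which is $\pi$ again. The new words are given by the substitution $\sigma=\sigma_{k,l}$:
\begin{equation}\label{eq:sub}
\begin{aligned}
1'&\mapsto 1^k\,2, & 2'&\mapsto 1^k\,3\,1^{k+1}\,5, & 3'&\mapsto 1^k\,3\,(1^{k+1}6)^{l+1},\\
4'&\mapsto 1^k\,3\,(1^{k+1}6)^{l}, & 5'&\mapsto 1^k\,4\,1^{k+1}\,5, & 6'&\mapsto 1^k\,5.
\end{aligned}
\end{equation}
For $k=2$, $l=1$ the words for $1'$, $3'$, $6'$ are those of Section~\ref{sec:idea}; the letters $2,4,5$ close up the path. Below we drop the primes and write $\sigma(i)$ for the word of $i'$.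

Let $A=(A_{ji})$ with $A_{ji}$ the number of letters $j$ in $\sigma(i)$. Since $I_j$ is the disjoint union of the floors labeled $j$, the lengths before and after the path satisfy $\lambda=A\lambda'$. Conversely, \emph{for every positive vector $\lambda'$ the exchange with data $(\pi,A\lambda')$ follows the path $\mathcal S(k,l)$ and ends with lengths $\lambda'$.} To see this, go through the path backward from $\lambda'$, adding at each step the loser's length to the winner's. Then at each step the prescribed winner is strictly longer than the prescribed loser, so the path is followed from the vector obtained, which is $A\lambda'$ by the formula just proved.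

\subsection{Parity}

Let
\[
\varepsilon=(\varepsilon_1,\dots,\varepsilon_6)=(0,0,1,0,1,1)\in(\mathbb Z/2)^6 .
\]
The letters with $\varepsilon_j=1$, namely $3,5,6$, will exchange the sheets of the double cover. \emph{If $l$ is odd, then the sum of $\varepsilon$ over the letters of $\sigma(i)$ is $\varepsilon_i$.} Letters $1$ do not count, and for $i=1,\dots,6$ the sums are
\[
0,\qquad 1+1=0,\qquad 1+(l+1)=1,\qquad 1+l=0,\qquad 0+1=1,\qquad 1 .
\]
The third and fourth are the places where $l$ must be odd.

\subsection{Infinite paths}

Given $(k_n,l_n)_{n\ge0}$ put $\sigma_n=\sigma_{k_n,l_n}$, with matrix $A_n$.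

\begin{lemma}\label{lem:lengths}
Every product $A_nA_{n+1}A_{n+2}A_{n+3}$ is positive, and there are $\lambda^{(n)}\in\mathbb R_{>0}^6$, $n\ge0$, with $\lambda^{(n)}=A_n\lambda^{(n+1)}$ for all $n$.
\end{lemma}

\begin{proof}
For every $i$ the word $\sigma_{n+3}(i)$ contains $1$, $\sigma_{n+2}(1)$ contains $2$, $\sigma_{n+1}(2)$ contains $1,3,5$, and $\sigma_n(1),\sigma_n(3),\sigma_n(5)$ together contain all letters. So every letter occurs in $\sigma_n\sigma_{n+1}\sigma_{n+2}\sigma_{n+3}(i)$.

For each $N$ choose a positive vector $v^{(N)}$ and put $\lambda^{(n),N}=A_n\cdots A_{N-1}v^{(N)}$ for $n\le N$, with $v^{(N)}$ scaled so that $|\lambda^{(0),N}|_1=1$. The $A_n$ are nonnegative integer matrices without zero columns, so $|A_nv|_1\ge|v|_1$ for $v\ge0$, and hence $|\lambda^{(n),N}|_1\le1$. A diagonal subsequence in $N$ gives limits $\lambda^{(n)}\ge0$ with $\lambda^{(n)}=A_n\lambda^{(n+1)}$ and $|\lambda^{(0)}|_1=1$. Then $\lambda^{(n)}\ne0$, because $\lambda^{(0)}=A_0\cdots A_{n-1}\lambda^{(n)}\neq0$. Finally $\lambda^{(n)}=A_nA_{n+1}A_{n+2}A_{n+3}\lambda^{(n+4)}$ is positive, being the image of a nonzero nonnegative vector under a positive matrix.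
\end{proof}

From now on let $T$ be the exchange of $I=[0,L)$ with data $(\pi,\lambda^{(0)})$. It follows the paths $\mathcal S(k_0,l_0),\mathcal S(k_1,l_1),\dots$ in turn. This gives nested half-open intervals $I=J_0\supset J_1\supset\cdots$; the first return map $T_n$ to $J_n$ is an exchange with data $(\pi,\lambda^{(n)})$ and intervals $I_i^{(n)}$, $i=1,\dots,6$. We write $i^{(n)}$ for the letter $i$ at level $n$, and $I_i=I_i^{(0)}$. A point of $I_i^{(n+1)}$ visits, before its return to $J_{n+1}$, the level-$n$ intervals in the order of $\sigma_n(i)$. For each $n$ the floors of the level-$n$ towers partition $I$, and each floor lies in a single $I_j$.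

\section{The surfaces, the parameters, and passes}\label{sec:surf}

\subsection{The surface $Y$ of genus 3}

Let $\tau=(5,3,-1,-3,-1,-3)$ and $\zeta_j=\lambda_j^{(0)}+\sqrt{-1}\,\tau_j$. The broken line with successive sides $\zeta_1,\dots,\zeta_6$ has vertices at heights $0,5,8,7,4,3,0$; the one with sides $\zeta_4,\zeta_3,\zeta_6,\zeta_5,\zeta_2,\zeta_1$ has vertices at heights $0,-3,-4,-7,-8,-5,0$. Both lead from $0$ to $L$. They bound a polygon $\Pi$ that contains $I$ as its horizontal diagonal (Figure~\ref{fig:poly}). Gluing the top side $j$ to the bottom side $j$ by translation, for all $j$, gives a translation surface $Y$.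

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.5cm,y=0.28cm]
\draw[dashed] (0,0)--(6,0);
\node[above] at (1.6,0) {$I$};
\draw (0,0)--(1,5) node[midway,left]{$1$};
\draw (1,5)--(2,8) node[midway,above left]{$2$};
\draw[very thick] (2,8)--(3,7) node[midway,above]{$3$};
\draw (3,7)--(4,4) node[midway,above right]{$4$};
\draw[very thick] (4,4)--(5,3) node[midway,above]{$5$};
\draw[very thick] (5,3)--(6,0) node[midway,above right]{$6$};
\draw (0,0)--(1,-3) node[midway,below left]{$4$};
\draw[very thick] (1,-3)--(2,-4) node[midway,below]{$3$};
\draw[very thick] (2,-4)--(3,-7) node[midway,below left]{$6$};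
\draw[very thick] (3,-7)--(4,-8) node[midway,below]{$5$};
\draw (4,-8)--(5,-5) node[midway,below right]{$2$};
\draw (5,-5)--(6,0) node[midway,right]{$1$};
\end{tikzpicture}
\caption{The polygon $\Pi$, drawn with all $\lambda_j$ equal (the actual horizontal lengths are different). Top and bottom sides with the same label are glued by translation, which gives the surface $Y$ of genus $3$ with one vertex. In the double cover $X$, made of two copies of $\Pi$, crossing one of the thick sides $3,5,6$ leads to the other copy.}
\label{fig:poly}
\end{figure}

The upward vertical flow from $x\in\operatorname{int}I_j$ crosses the interior of side $j$ and first returns to $I$ at $Tx$. The return time $h_j$ is the height of the left endpoint of the top side $j$ minus that of the bottom side $j$: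
\[
h=(0+5,\;5+8,\;8+3,\;7-0,\;4+7,\;3+4)=(5,13,11,7,11,7).
\]
An upward orbit starting at $x\in I$ is at a vertex, or hits one before returning to $I$, if and only if $x$ is an endpoint of some $I_j$; a downward orbit does so if and only if $x$ is an endpoint of some $T(I_j)$. Every half-orbit that does not hit a vertex reaches $I$ within time $\max_jh_j=13$.

Let $L_j,R_j$ be the left and right endpoints of side $j$. Reading off coincidences of endpoints alternately at the top and at the bottom of $\Pi$ (and at its left and right vertex) we get
\[
L_1\sim L_4\sim R_3\sim L_6\sim R_5\sim L_2\sim R_1\sim R_6\sim L_5\sim R_4\sim L_3\sim R_2\sim L_1 .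
\]
All twelve ends occur in this one cycle, so $Y$ has a single vertex. Its angle is the angle sum $10\pi$ of the $12$-gon $\Pi$, and $\chi(Y)=1-6+1=-4$. So $Y$ has genus $3$.

\subsection{The double cover $X$ of genus 5}

Take two copies $\Pi^+,\Pi^-$ of $\Pi$; we identify the signs $\pm$ with $\pm1$. Glue the top side $j$ of $\Pi^s$ to the bottom side $j$ of $\Pi^{s(-1)^{\varepsilon_j}}$. The result $X$ is connected, since $\varepsilon_3=1$. A small loop around the vertex of $Y$ crosses each side twice, once near each end, so it exchanges the sheets an even number of times: $X\to Y$ is unramified. Hence $X$ has two vertices of angle $10\pi$, i.e.\ two zeros of order $4$, and $\chi(X)=-8$, i.e.\ genus $5$. The exchange of sheets is a translation automorphism $\iota$ of $X$.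

Let $\phi^t$ be the vertical flow of $X$. It returns to $I\times\{\pm\}$ by
\[
(x,s)\mapsto\bigl(Tx,\,s(-1)^{\varepsilon_j}\bigr)\quad\text{after time }h_j,\qquad x\in \operatorname{int}I_j .
\]
For fixed $j,s$ the map $(x,t)\mapsto\phi^t(x,s)$ on $\operatorname{int}I_j\times[0,h_j]$ is a local isometry into $X$. We call its image a \emph{strip}. Two points of a strip with the same $t$-coordinate are joined in it by a horizontal segment, of length $|x-x'|$. The strips cover $X$ up to a null set. Let $\nu,\Lambda$ be the normalized Lebesgue measures of $Y,X$.

\subsection{Choice of the parameters}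

For a word $w$ in letters of any level let $|w|$ be its flow time, i.e.\ the sum of $h_j$ over the level-$0$ letters $j$ of its expansion. Put
\[
h_i^{(n)}=|i^{(n)}|,\qquad R_n=k_nh_1^{(n)},\qquad D_n=1^{k_n+1}6\ \text{ (in level-$n$ letters)}.
\]
Thus $R_n$ is the time scale of the runs of $1^{(n)}$. We require for all $n\ge0$
\begin{itemize}
\item[\textbf{(K)}] $R_n\ge100\cdot4^n\,\bigl(h_1^{(n)}+h_2^{(n)}+h_5^{(n)}+h_6^{(n)}\bigr)$;
\item[\textbf{(L)}] $l_n$ is odd and $l_nR_n\ge4^n\bigl(h_3^{(n)}+R_{n+1}\bigr)$.
\end{itemize}
Condition (K) makes runs long compared with the letters $1,2,5,6$. Condition (L) makes the stretches $D_n^{l_n}$ long compared with the letter $3^{(n)}$ and with the runs of the \emph{next} level. These conditions look circular, but they are not, because by \eqref{eq:sub}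
\begin{gather*}
h_1^{(n+1)}=R_n+h_2^{(n)},\qquad h_6^{(n+1)}=R_n+h_5^{(n)},\\
h_2^{(n+1)}=2R_n+h_1^{(n)}+h_3^{(n)}+h_5^{(n)},\qquad h_5^{(n+1)}=2R_n+h_1^{(n)}+h_4^{(n)}+h_5^{(n)}
\end{gather*}
do not involve $l_n$. So $k_{n+1}$ can be chosen as soon as $k_0,\dots,k_n$ and $l_0,\dots,l_{n-1}$ are known, and then $l_n$ can be chosen. We proceed in the order $k_0;\ k_1,l_0;\ k_2,l_1;\dots$. Heights do not depend on lengths, so we choose the $\lambda^{(n)}$ afterwards, by Lemma~\ref{lem:lengths}.

We note some consequences:
\begin{gather}
h_1^{(n)}+h_2^{(n)}+h_5^{(n)}+h_6^{(n)}\le\tfrac1{100}4^{-n}R_n,\qquad R_n\le|D_n|\le2R_n,\label{eq:c1}\\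
R_n\le h_1^{(n+1)}\le\tfrac1{100}R_{n+1},\qquad h_i^{(n+1)}\ge R_n\ \text{ for all }i,\label{eq:c2}\\
k_n\ge100\cdot4^n,\qquad l_n\ge4^n\,\tfrac{R_{n+1}}{R_n}\ge100\cdot4^n .\label{eq:c3}
\end{gather}
In particular $R_n\to\infty$ and $\min_ih_i^{(n)}\to\infty$. Since $\sum_i\lambda_i^{(n)}h_i^{(n)}$ is the area of $Y$,
\begin{equation}\label{eq:thin}
\max_i\lambda_i^{(n)}\to0 .
\end{equation}

\subsection{Passes and runs}

\begin{definition}
A \emph{pass} of $i^{(n)}$ in sheet $s$ is an orbit segment of length $h_i^{(n)}$ in $X$ that starts at a point $(x,s)$ with $x\in I_i^{(n)}$ and does not hit a zero. Passes in $Y$ are defined in the same way, without sheets.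
\end{definition}

The successive crossings of a pass with $I$, except the one at its end, lie in the floors of the tower over $I_i^{(n)}$, and in the \emph{interiors} of the intervals $I_j$, because no zero is hit. We use the following facts throughout.

\emph{Sheets.} A pass of $i^{(n+1)}$ is the concatenation of passes of the level-$n$ letters of $\sigma_n(i)$. By the parity property (all $l_n$ are odd) and induction on $n$, a pass of $i^{(n)}$ in sheet $s$ ends in sheet $s(-1)^{\varepsilon_i}$.

\emph{Comparison.} For a continuous function $F$ on $X$ or $Y$ let $\omega_n=\omega_n(F)$ be its modulus of continuity, for the flat metric, at distance $\max_i\lambda_i^{(n)}$. By \eqref{eq:thin}, $\omega_n\to0$. Two passes of the same $i^{(n)}$ in the same sheet run through the same strips at the same times, at horizontal distance at most $\lambda_i^{(n)}$. So their $F$-averages differ by at most $\omega_n$. We write $\|F\|$ for $\sup|F|$.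

\emph{Decomposition of half-orbits.} Let $q=(x,s)$ with $x\in I$. For each $n$ the point $x$ lies in exactly one floor of one level-$n$ tower; let $i_0=i_0^{(n)}$ be its letter, the \emph{current} level-$n$ letter. If $q$ has an infinite forward half-orbit, its crossings with $I$ follow $T$. So the half-orbit runs through the rest of the tower of $i_0$ and then through complete passes of letters $i_1,i_2,\dots$. If $q$ has an infinite backward half-orbit, the crossings follow $T^{-1}$, and before the part of the tower of $i_0$ below $q$ there are complete passes of letters $\dots,i_{-2},i_{-1}$. (The tower of $i_0$ may be just begun at $q$, and its remaining part may hit a zero.) The level-$n$ sequence arises from the level-$(n+1)$ sequence by applying $\sigma_n$ and cutting off at the current letter. Every infinite half-orbit becomes one of this kind after time at most $13$.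

\emph{Runs.} By \eqref{eq:sub} each $\sigma_n(i)$ begins with exactly $k_n$ letters $1$, ends with a letter $\ne1$, and its other maximal blocks of letters $1$ have length $k_n+1$. Hence in the level-$n$ letter sequence of a half-orbit any two successive letters $\ne1$ are separated by a \emph{run} of exactly $k_n$ or $k_n+1$ letters $1$. At the end of the sequence where the current letter stands, a run may be cut off; there we see at most $k_n+1$ letters $1$, the current one included. Since $\varepsilon_1=0$, all passes of one run are in the same sheet.

\section{Equidistribution on $Y$ and minimality on $X$}\label{sec:equi}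

On $Y$ everything is uniform. The reason is that all letters consist mostly of passes of $1$, though for the letters $2$ and $5$ this becomes visible only two levels down.

\begin{lemma}\label{lem:equi}
For continuous $g:Y\to\mathbb R$, the $g$-averages over all passes of all level-$n$ letters converge uniformly to $\int g\,d\nu$ as $n\to\infty$. Every infinite half-orbit in $Y$ equidistributes for $\nu$.
\end{lemma}

\begin{proof}
First we bound, for $i\in\{1,3,4,6\}$, the fraction of time that a pass of $i^{(n+1)}$ spends outside its subpasses of $1^{(n)}$. For $i=1,6$ it is at most $h_2^{(n)}/R_n$, respectively $h_5^{(n)}/R_n$. For $i=3,4$ it is at most $h_3^{(n)}/(l_nR_n)+h_6^{(n)}/R_n$: the single letter $3$ is compared with the whole word, which lasts longer than $l_nR_n$, and each letter $6$ with the run preceding it. By (K) and (L),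
\begin{equation}\label{eq:frac}
\text{for } i\in\{1,3,4,6\} \text{ this fraction is at most } 2\cdot4^{-n}.
\end{equation}

Let $\alpha_n$ be the $g$-average over one chosen pass of $1^{(n)}$ and $\theta_n=\omega_n(g)+4\cdot4^{-n}\|g\|$. All passes of $1^{(n)}$ have averages within $\omega_n$ of $\alpha_n$. So by \eqref{eq:frac} the averages over passes of $i^{(n+1)}$, $i\in\{1,3,4,6\}$, are within $\omega_n+2\|g\|\cdot2\cdot4^{-n}=\theta_n$ of $\alpha_n$. In particular $|\alpha_{n+1}-\alpha_n|\le\theta_n$, and these averages are within $2\theta_n$ of $\alpha_{n+1}$.

Now let $n\ge1$. By what was just shown, one level down, averages over passes of $1^{(n)},3^{(n)},4^{(n)}$ are within $2\theta_{n-1}$ of $\alpha_n$. The words $\sigma_n(2)$ and $\sigma_n(5)$ consist of letters $1,3,4$ and one letter $5$, which takes a fraction at most $h_5^{(n)}/R_n\le4^{-n}$ of the time. So averages over passes of $2^{(n+1)},5^{(n+1)}$ are within $2\theta_{n-1}+2\cdot4^{-n}\|g\|\le2\theta_{n-1}+\theta_n$ of $\alpha_n$, hence within $\xi_{n+1}:=2\theta_{n-1}+2\theta_n$ of $\alpha_{n+1}$. Thus for $n\ge1$ all level-$(n+1)$ averages are within $\xi_{n+1}$ of $\alpha_{n+1}$, and $\xi_n\to0$.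

Up to bounded pieces at its two ends, a long segment of an infinite half-orbit is a concatenation of level-$n$ passes. So the limsup and liminf of its averages lie within $\xi_n$ of $\alpha_n$, for every $n\ge2$. Consequently $|\alpha_n-\alpha_m|\le\xi_n+\xi_m$, the sequence $(\alpha_n)$ converges, and the averages along every infinite half-orbit converge to $\lim\alpha_n$. Since $\nu$-almost every point has an infinite orbit, integration over $\nu$ and dominated convergence show $\lim\alpha_n=\int g\,d\nu$. Every level-$n$ average is within $2\xi_n$ of this limit.
\end{proof}

On $X$ we must keep track of sheets to see that every pass of sufficiently high level meets all lower-level letters in both sheets.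

\begin{lemma}\label{lem:min}
The flow $\phi^t$ on $X$ is minimal.
\end{lemma}

\begin{proof}
Write $i(s)\supset j(s')$ if, for every $n$, every pass of $i^{(n+1)}$ in sheet $s$ contains a pass of $j^{(n)}$ in sheet $s'$. Going through \eqref{eq:sub} and changing the sheet after each letter $3,5,6$, we find
\begin{gather*}
i(s)\supset1(s)\ \text{ for all }i,\qquad 1(s)\supset2(s),\qquad 2(s)\supset1(s),3(s),1(-s),5(-s),\\
3(s)\supset3(s),6(-s),6(s),\qquad 5(s)\supset4(s),5(s).
\end{gather*}
(For $3$ we use $l_n+1\ge2$; for $5$ we use $\varepsilon_4=0$.) Hence a pass of $2^{(n+2)}$ in sheet $s$ contains level-$(n+1)$ passes $1(\pm),3(s),5(-s)$ and so level-$n$ passes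
\[
1(\pm),\quad2(\pm),\quad3(s),\quad6(\pm),\quad4(-s),\quad5(-s).
\]
Passes of $2^{(n+2)}$ in both sheets therefore contain all pairs $(j^{(n)},\pm)$. A pass of $2^{(n+4)}$ contains $1^{(n+3)}$, and hence $2^{(n+2)}$, in both sheets. A pass of $1^{(n+5)}$ contains a pass of $2^{(n+4)}$, and every level-$(n+6)$ pass contains a pass of $1^{(n+5)}$. So every level-$(n+6)$ pass, and with it every infinite half-orbit, contains passes of all $(j^{(n)},\pm)$.

Let $O\ne\emptyset$ be open. The strips have full measure, so $O$ contains a point $z=\phi^t(x,s_0)$ with $x\in\operatorname{int}I_j$ and $0<t<h_j$. Let $r>0$ be such that the ball $B(z,r)$ lies in $O$, and choose $n$ with $\max_i\lambda_i^{(n)}<r$. The point $x$ lies in a floor $T^m(I_i^{(n)})\subset I_j$. Let $s$ be the sheet for which passes of $i^{(n)}$ starting in sheet $s$ are in sheet $s_0$ when they reach this floor. Such a pass goes through a point $(x',s_0)$ with $x'$ in the floor and $x'\in\operatorname{int}I_j$. The points $\phi^t(x',s_0)$ and $z$ lie in one strip at horizontal distance $|x-x'|<r$. So the pass meets $O$, and so does every infinite half-orbit.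
\end{proof}

\section{A forward generic point for $\Lambda$}\label{sec:fwd}

We follow the letter $3$ through all levels, as in Section~\ref{sec:idea}. Put $P_0=\emptyset$, $Q_0=3$ and, with the level-$n$ letters expanded to level $0$,
\[
P_{n+1}=1^{k_n}P_n,\qquad Q_{n+1}=Q_nD_n^{\,l_n+1}.
\]
By \eqref{eq:sub} and induction the level-$0$ word of $3^{(n)}$ is $P_nQ_n$: indeed $\sigma_n(3)=1^{k_n}\,3\,D_n^{\,l_n+1}$ expands to $1^{k_n}P_nQ_nD_n^{\,l_n+1}$. Let $c_n$ be the number of level-$0$ letters of $P_n$, and
\[
U_n=T^{c_n}\bigl(I_3^{(n)}\bigr)\subset I_3,
\]
the floor over $I_3^{(n)}$ at which $Q_n$ begins.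

We claim that $\overline{U_{n+1}}\subset\operatorname{int}U_n$. This is where the companion letters of $3$ are useful: by \eqref{eq:sub} the letter $3$ occurs in $\sigma_n(2),\sigma_n(3),\sigma_n(4)$, exactly once in each, preceded by $1^{k_n}$, and in no other word. So $I_3^{(n)}$ is the disjoint union of the floors $T_n^{k_n}(I_i^{(n+1)})$, $i=2,3,4$. The intervals $I_2^{(n+1)},I_3^{(n+1)},I_4^{(n+1)}$ are adjacent in this order, and $T_n^{k_n}$ is one and the same translation on them, the $k_n$-th power of the translation by which $T_n$ acts on $I_1^{(n)}$. Hence $T_n^{k_n}(I_3^{(n+1)})$ is the middle one of three intervals of positive length that make up $I_3^{(n)}$. Applying $T^{c_n}$, which is a translation on $I_3^{(n)}$, and using $U_{n+1}=T^{c_n}T_n^{k_n}(I_3^{(n+1)})$, we get the claim.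

Since $|U_n|=\lambda_3^{(n)}\to0$, we have $\bigcap_nU_n=\{\bar p\}$ with $\bar p\in\operatorname{int}U_n$ for all $n$. For every $n$ the iterates $T^m\bar p$, from $m=-c_n$ up to the end of $Q_n$, lie in the interiors of the floors of the tower over $I_3^{(n)}$, hence in the interiors of intervals $I_j$. The lengths of $P_n$ and $Q_n$ tend to infinity, so \emph{the orbit of $\bar p$ is bi-infinite}. Let $p=(\bar p,+)\in X$. Its forward coding is $\lim Q_n$.

\begin{proposition}\label{prop:fwd}
The point $p$ is forward generic for $\Lambda$.
\end{proposition}

\begin{proof}
Write a continuous $F$ as $F_{ev}+F_{odd}$ with $F_{ev}=\frac12(F+F\circ\iota)$. The function $F_{ev}$ descends to $Y$, so by Lemma~\ref{lem:equi} its forward averages converge to $\int F_{ev}\,d\Lambda=\int F\,d\Lambda$, while $\int F_{odd}\,d\Lambda=0$. So we may assume that $F$ is odd, and must show that the averages tend to $0$.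

\emph{Cancellation.} The word $D_n=1^{k_n+1}6$ exchanges the sheets. Hence in two consecutive copies $D_nD_n$ each pass of a level-$n$ letter $j$ in the first copy has a partner in the second copy, a pass of $j$ in the opposite sheet. The exchange $\iota$ moves the partner to the sheet of the first pass and changes the sign of the integral of $F$. By the comparison of passes the two integrals add up to at most $\omega_nh_j^{(n)}$ in absolute value. So the integral of $F$ over $D_nD_n$ is at most $\omega_n|D_n|$ in absolute value.

\emph{Growth.} We have $h_3^{(n)}=|P_n|+|Q_n|\ge|Q_n|$. So by (L)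
\[
|Q_{n+1}|\ge|Q_n|+l_nR_n\ge|Q_n|+h_3^{(n)}\ge2|Q_n|,\qquad |Q_{n+1}|\ge l_nR_n\ge4^nR_{n+1}\ge\tfrac12\,4^n|D_{n+1}|,
\]
and therefore $|D_n|/|Q_n|\to0$.

\emph{Conclusion.} Let $E_n=\bigl|\int_0^{|Q_n|}F(\phi^tp)\,dt\bigr|$. Since $l_n+1$ is even, the stretch $D_n^{\,l_n+1}$ consists of pairs $D_nD_n$, and cancellation gives $E_{n+1}\le E_n+\omega_n|Q_{n+1}|$. Dividing by $|Q_{n+1}|\ge2|Q_n|$ we get $E_{n+1}/|Q_{n+1}|\le\frac12E_n/|Q_n|+\omega_n$, so $E_n/|Q_n|\to0$. For $|Q_n|\le t\le|Q_{n+1}|$ we split $[|Q_n|,t]$ into full pairs and a rest of length at most $2|D_n|$:
\[
\Bigl|\int_0^tF(\phi^up)\,du\Bigr|\le E_n+\omega_nt+2\|F\|\,|D_n| .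
\]
After division by $t\ge|Q_n|$ the right side tends to $0$ as $n\to\infty$.
\end{proof}

\section{Pure runs}\label{sec:pure}

We now need one odd function that detects in which sheet a run takes place. The sign of the sheet is such a function, but it is discontinuous along the sides $3,5,6$; so we damp it there.

Choose $g:Y\to[0,1]$ continuous, vanishing on the closed sides $3,5,6$, with $\int g\,d\nu>\frac34$. This is possible since these sides form a closed null set. Set $f=s\,g$ on $\Pi^s$. This is a well-defined continuous function on $X$: sides with $\varepsilon_j=0$ are glued within one sheet, and $f=0$ on the sides with $\varepsilon_j=1$, which contain the vertices. It is odd, so $\int f\,d\Lambda=0$.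

\begin{lemma}\label{lem:pure}
There is $n_1$ such that for $n\ge n_1$ every pass of $1^{(n)}$ in sheet $s$ satisfies $s\int f\ge\frac12h_1^{(n)}$. Hence for $n\ge n_1$ any $k_n$ consecutive passes of $1^{(n)}$ from one run have $|\int f|\ge\frac12R_n$.
\end{lemma}

\begin{proof}
Let $b_n$ be the supremum, over all passes of $1^{(n)}$ and $s=\pm$, of the fraction of time that a pass of $1^{(n)}$ in sheet $s$ spends outside the closed polygon $\Pi^s$. Then $b_0=0$, since $\varepsilon_1=0$. A pass of $1^{(n+1)}$ in sheet $s$ consists of $k_n$ passes of $1^{(n)}$ in the same sheet and one pass of $2^{(n)}$. So by \eqref{eq:c1}, $b_{n+1}\le b_n+h_2^{(n)}/R_n\le b_n+\frac1{100}4^{-n}$, and $b_n\le\frac1{50}$ for all $n$. We have $sf=g$ in $\Pi^s$ and $sf=-g\ge g-2$ outside. So the average of $sf$ over the pass is at least the average of $g$ minus $\frac1{25}$. By Lemma~\ref{lem:equi} this is at least $\frac12$ for large $n$. All passes of a run are in one sheet, which gives the second statement.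
\end{proof}

\begin{remark}
This shows why (L) must involve the next level. In the future of $p$ the word $Q_{n+1}$ is followed by $k_{n+1}$ passes of $1^{(n+1)}$, and for large $n$ these have $|\int f|\ge\frac12R_{n+1}$. So the averages of $f$ can tend to $0$ only if $R_{n+1}/|Q_{n+1}|\to0$.
\end{remark}

\section{No backward generic point}\label{sec:back}

\begin{definition}
A point $q$ \emph{sees a backward run at level $n$} if some $k_n$ consecutive complete passes of $1^{(n)}$ from one run occupy a time interval $[-t_1-R_n,-t_1]$ of its orbit with $0\le t_1\le4R_n$. It \emph{sees a forward run at level $n$} if such passes occupy a time interval $[t_1,t_1+R_n]$ with $0\le t_1\le4R_n$.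
\end{definition}

A run seen in this way takes up a definite proportion of the elapsed time. So it spoils genericity for every measure whose averages it does not reproduce:

\begin{lemma}\label{lem:spoil}
Let $\mu$ be an invariant probability measure, $f$ continuous, $\beta=\int f\,d\mu$ and $\kappa>0$. Suppose that for all large $n$ any $k_n$ consecutive passes of $1^{(n)}$ from one run satisfy $|\int(f-\beta)|\ge\kappa R_n$. If $q$ sees backward (forward) runs at infinitely many levels, then $q$ is not backward (forward) generic for $\mu$.
\end{lemma}

\begin{proof}
Suppose $q$ is backward generic. For $\delta>0$ there is $C$ such that $\bigl|\int_{-t}^0(f(\phi^uq)-\beta)\,du\bigr|\le\delta t+C$ for all $t\ge0$. If $q$ sees a backward run at a large level $n$, then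
\[
\kappa R_n\le\Bigl|\int_{-t_1-R_n}^{-t_1}(f(\phi^uq)-\beta)\,du\Bigr|\le\delta(2t_1+R_n)+2C\le9\delta R_n+2C .
\]
For $\delta=\kappa/18$ this gives $\kappa R_n\le4C$, which holds for only finitely many $n$, as $R_n\to\infty$. The forward case is the same with time reversed.
\end{proof}

It remains to find the runs. This is the heart of the argument.

\begin{lemma}\label{lem:back}
Let $q\in I\times\{\pm\}$ have an infinite backward half-orbit. For every $n$, $q$ sees a backward run at level $n$ or at level $n+1$.
\end{lemma}

\begin{proof}
Let $\dots,i_{-2},i_{-1},i_0$ be the level-$n$ letters up to the current one. Let $y_n$ be the last of them that is $\ne1$, and $s_n\ge0$ the time elapsed since the start of its pass (which is the current, possibly incomplete, one if $y_n=i_0$). After $y_n$ there are at most $k_n+1$ letters $1$, including the current one. The run before $y_n$ is complete and ends at time $-s_n$.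

\emph{One level.} If $y_n\in\{2,5,6\}$, then by \eqref{eq:c1}
\[
s_n\le h_{y_n}^{(n)}+(k_n+1)h_1^{(n)}\le3R_n ,
\]
so the last $k_n$ passes of the run before $y_n$ show that $q$ sees a backward run at level $n$. The same run serves if $s_n\le4R_n$, whatever $y_n$ is. Therefore, if $q$ sees no backward run at level $n$, then $y_n\in\{3,4\}$ and $s_n>4R_n$.

\emph{Two levels.} Suppose $q$ sees no backward run at levels $n$ and $n+1$. Then $y_{n+1}\in\{3,4\}$ and $s_{n+1}>4R_{n+1}>R_n$. All level-$(n+1)$ letters after $y_{n+1}$, up to the current one, are $1$. So from the start of the pass of $y_{n+1}$ on, the level-$n$ letters form an initial part of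
\[
1^{k_n}\,3\,(1^{k_n+1}6)^{l}\,(1^{k_n}2)(1^{k_n}2)\cdots,\qquad l\in\{l_n,l_n+1\}.
\]
Since $s_{n+1}>R_n=|1^{k_n}|$, the displayed $3$ has been entered. So $y_n$ is this $3$ or a later letter $6$ or $2$. As $y_n\in\{3,4\}$, it is this $3$, and no $6$ has been entered yet. Hence the elapsed time is small at level $n+1$:
\[
s_{n+1}\le R_n+h_3^{(n)}+(k_n+1)h_1^{(n)}\le h_2^{(n+1)}\le\tfrac1{100}R_{n+1},
\]
by $h_2^{(n+1)}=2R_n+h_1^{(n)}+h_3^{(n)}+h_5^{(n)}$ and by \eqref{eq:c1} at level $n+1$. This contradicts $s_{n+1}>4R_{n+1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]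
The surface $X$ has genus $5$ and two zeros of order $4$. Its vertical flow is minimal by Lemma~\ref{lem:min}, and $\Lambda$ has the forward generic point $p$ by Proposition~\ref{prop:fwd}. Suppose $q$ is backward generic for $\Lambda$. Flowing back for a bounded time we may assume $q\in I\times\{\pm\}$. By Lemma~\ref{lem:back}, $q$ sees backward runs at infinitely many levels. Lemma~\ref{lem:pure} provides the hypothesis of Lemma~\ref{lem:spoil} for $\mu=\Lambda$, the function $f$ of Section~\ref{sec:pure}, $\beta=0$ and $\kappa=\frac12$, and we get a contradiction. So $\Lambda$ has no backward generic point, and hence no $2$-sided generic point.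
\end{proof}

\section{All generic measures of the flow}\label{sec:class}

We prove Theorem~\ref{thm:class}. Throughout, $f$ is the odd function of Section~\ref{sec:pure}.

\subsection{The ergodic measures}

Let $m$ be an invariant probability measure on $X$. It projects to $\nu$: for continuous $g$ on $Y$ the $m$-integral of (the lift of) $g$ equals the $m$-integral of its averages over $[0,T]$, for every $T$, and these converge to $\int g\,d\nu$ on every infinite forward half-orbit, by Lemma~\ref{lem:equi}. An $\iota$-invariant measure that projects to $\nu$ is determined by its values on even functions, so it equals $\Lambda$. Hence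
\begin{equation}\label{eq:half}
\tfrac12(m+\iota_*m)=\Lambda\qquad\text{for every invariant probability measure }m .
\end{equation}

To produce invariant measures we use long passes. The flow is not continuous at points that run into zeros, so this needs an argument.

\begin{lemma}\label{lem:weak}
Let $m_j$ be the normalized length measures on passes of levels $n_j\to\infty$. Every weak limit $m$ of a subsequence of $(m_j)$ is an invariant probability measure.
\end{lemma}

\begin{proof}
Pass to a subsequence with $m_j\to m$. By Lemma~\ref{lem:equi}, $m$ projects to $\nu$. Fix $t\in\mathbb R$ and let $Z_t$ be the set of points whose orbit meets a zero between times $0$ and $t$. It is a finite union of compact vertical segments: follow the vertical lines that arrive at a zero back for time $|t|$, or until they meet a zero. So $Z_t$ is closed, and $m(Z_t)=0$, since the image of $Z_t$ in $Y$ is $\nu$-null. In particular $m$ is carried by bi-infinite orbits. For continuous $F$ the function $F\circ\phi^t$, set equal to $0$ on $Z_t$, is bounded, and continuous off the closed $m$-null set $Z_t$. So $\int F\circ\phi^t\,dm_j\to\int F\circ\phi^t\,dm$. On the other hand, if the $j$-th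 pass has length $a_j$, then $a_j\to\infty$ and $|\int F\circ\phi^t\,dm_j-\int F\,dm_j|\le2|t|\,\|F\|/a_j\to0$. Hence $\int F\circ\phi^t\,dm=\int F\,dm$.
\end{proof}

Applying Lemma~\ref{lem:weak} to passes of $1^{(n)}$ in sheet $+$ we get an invariant probability measure $\rho$ with $\rho(f)\ge\frac12$, by Lemma~\ref{lem:pure}. As $\Lambda(f)=0$, the flow is not uniquely ergodic. Let $m$ be an ergodic measure; such measures exist by ergodic decomposition. Then $m\neq\iota_*m$. Otherwise $m=\Lambda$ by \eqref{eq:half}, so $\Lambda$ would be ergodic, hence an extreme invariant measure, and \eqref{eq:half} would force every invariant probability measure to equal $\Lambda$. So for every ergodic $m$ the formula $\Lambda=\frac12(m+\iota_*m)$ is a decomposition of $\Lambda$ into two different ergodic measures. If $m'$ is another ergodic measure, then $m'\le2\Lambda=m+\iota_*m$ by \eqref{eq:half} for $m'$. Since different ergodic measures are mutually singular, $m'\in\{m,\iota_*m\}$. So there are exactly two ergodic measures $\mu_+$ and $\mu_-=\iota_*\mu_+$, and $\Lambda=\frac12(\mu_++\mu_-)$. The invariant probability measures are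
\[
\mu_c=c\mu_++(1-c)\mu_-,\qquad0\le c\le1 .
\]
As $f$ is odd, $\mu_-(f)=-\mu_+(f)$, and $\rho(f)\ne0$ shows $\mu_+(f)\neq0$. We label so that $\eta:=\mu_+(f)>0$. Then $\mu_c(f)=(2c-1)\eta$.

\subsection{Runs reproduce the ergodic measures}

\begin{lemma}\label{lem:P}
\textup{(i)} The averages of $f$ over passes of $1^{(n)}$ in sheet $s$ converge to $s\eta$, uniformly over the passes, as $n\to\infty$. \textup{(ii)} For every continuous $F$ the averages of $F$ over passes of $1^{(n)}$ in sheet $s$ converge uniformly to $\mu_s(F)$.
\end{lemma}

\begin{proof}
(i) Let $\beta_n$ be the supremum of $|\text{average of }f|$ over all level-$n$ passes. The long-time averages at a forward generic point of $\mu_+$ are, up to bounded pieces, averages over concatenations of level-$n$ passes, so $\eta\le\beta_n$. By Lemma~\ref{lem:weak} and $|\mu_c(f)|\le\eta$ we have $\limsup\beta_n\le\eta$. So $\beta_n\to\eta$, and it remains to see that the letter $1^{(n)}$ comes close to the extreme value. Let $\alpha_n$ be the average over a chosen pass of $1^{(n)}$ in sheet $+$. It is at least $\frac12$ for $n\ge n_1$, and the averages over all passes of $1^{(n)}$ in sheet $s$ are within $\omega_n(f)$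 of $s\alpha_n$, since $f$ is odd.

First consider passes of $3^{(n)},4^{(n)}$, with words $1^{k_m}3D_m^{\,l_m+1}$ and $1^{k_m}3D_m^{\,l_m}$, $m=n-1$. As in the proof of Proposition~\ref{prop:fwd}, pairs $D_mD_m$ have averages at most $\omega_m$ in absolute value. The part $1^{k_m}3$ takes a fraction at most $(R_m+h_3^{(m)})/(l_mR_m)\le1/l_m+4^{-m}$ of the time, and a leftover $D_m$ (for $4^{(n)}$, as $l_m$ is odd) a fraction at most $1/l_m$. So the averages over passes of $3^{(n)},4^{(n)}$ tend to $0$ uniformly.

Next, by \eqref{eq:frac} passes of $1^{(n+1)}$ and $6^{(n+1)}$ consist, up to a fraction at most $2\cdot 4^{-n}$ of the time, of passes of $1^{(n)}$ in one sheet, so their averages are $\pm\alpha_n+o(1)$. Finally, averages over passes of $2^{(n+1)},5^{(n+1)}$ are, up to the fraction at most $4^{-n}$ taken by $5^{(n)}$, convex combinations of averages over passes of $1^{(n)}$ and of $3^{(n)}$ or $4^{(n)}$, so their absolute values are at most $\alpha_n+o(1)$. Altogether $\beta_{n+1}\le\alpha_n+o(1)$. With $\alpha_n\le\beta_n$ and $\beta_n\to\eta$ we get $\alpha_n\to\eta$.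

(ii) By (i) every weak limit $m$ of normalized length measures on passes of $1^{(n)}$ in sheet $s$, $n\to\infty$, satisfies $m(f)=s\eta$. By Lemma~\ref{lem:weak}, $m=\mu_c$ with $2c-1=s$, i.e.\ $m=\mu_s$. The claim follows by compactness of the set of probability measures.
\end{proof}

By Lemma~\ref{lem:P}(i) the hypothesis of Lemma~\ref{lem:spoil} holds for every $\mu=\mu_c$ with $0<c<1$: here $\beta=(2c-1)\eta$ has $|\beta|<\eta$, the average of $f$ over $k_n$ consecutive passes of a run is $\pm\eta+o(1)$, and so $|\int(f-\beta)|\ge\kappa R_n$ for large $n$ with
\[
\kappa=\tfrac12(\eta-|\beta|)>0 .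
\]

\subsection{Backward and $2$-sided generic measures}

The ergodic measures $\mu_\pm$ are $2$-sided, forward and backward generic by Birkhoff's theorem, as recalled in the introduction. Let $q$ be backward generic for $\mu_c$ with $0<c<1$; flowing back we may assume $q\in I\times\{\pm\}$. By Lemma~\ref{lem:back}, $q$ sees backward runs at infinitely many levels, which contradicts Lemma~\ref{lem:spoil}. So the backward generic measures are exactly $\mu_\pm$, and so are the $2$-sided generic ones, since $2$-sided generic points are backward generic.

\subsection{Forward generic measures}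

In forward time the two-level conflict of Lemma~\ref{lem:back} is replaced by a rigid nesting, which leaves room for one orbit and its image under $\iota$.

\begin{lemma}\label{lem:fwdrun}
If $q\in I\times\{\pm\}$ has an infinite forward half-orbit and sees forward runs at only finitely many levels, then $q$ lies on the orbit of $p$ or of $\iota p$.
\end{lemma}

\begin{proof}
Let $i_0^{(n)}$ be the current level-$n$ letter, $i_1^{(n)},i_2^{(n)},\dots$ the following ones, and $y_n$ the first letter $\ne1$ among $i_0^{(n)},i_1^{(n)},\dots$. If $y_n\in\{2,5,6\}$, the run following $y_n$ starts after time at most $(k_n+1)h_1^{(n)}+h_{y_n}^{(n)}\le3R_n$, so $q$ sees a forward run at level $n$. Hence there is $n_2$ with $y_n\in\{3,4\}$ for all $n\ge n_2$.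

Let $n\ge n_2$. If $i_0^{(n+1)}=1$, then what remains of $\sigma_n(1)=1^{k_n}2$ shows $y_n=2$, a contradiction. So $i_0^{(n+1)}=y_{n+1}\in\{3,4\}$. In $\sigma_n(i_0^{(n+1)})=1^{k_n}\,3\,(1^{k_n+1}6)^{\cdots}$ the first letter $\ne1$ from the current position on is $y_n\in\{3,4\}$, not a $6$. So the current position is in the initial block $1^{k_n}3$. If moreover $n\ge N:=n_2+1$, then $i_0^{(n)}\in\{3,4\}$ by the same argument one level down. So the current level-$n$ letter is $3$, namely the one in this block.

Thus, suppressing sheets, for all $n\ge N$ we have $q=T^{m_n}x_n$ with $x_n\in I_3^{(n)}$ and $m_n\ge0$ the floor number. Also $x_n=T_n^{k_n}x_{n+1}$, because the current letter $3^{(n)}$ is the one following the initial $1^{k_n}$ in the word of the current letter $3^{(n+1)}$. The block $1^{k_n}$ has $c_{n+1}-c_n$ level-$0$ letters, so $m_{n+1}-m_n=c_{n+1}-c_n$. Hence $m^*=m_n-c_n$ does not depend on $n\ge N$, and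
\[
T^{-m^*}q=T^{c_n}x_n\in U_n\qquad\text{for all }n\ge N .
\]
So $T^{-m^*}q=\bar p$. As the flow orbit of $\bar p$ is bi-infinite, $q$ lies on the orbit of $p$ or of $\iota p$.
\end{proof}

Let $q$ be forward generic for $\mu_c$ with $0<c<1$. Flowing forward for a bounded time we may assume $q\in I\times\{\pm\}$. By Lemma~\ref{lem:spoil}, $q$ sees forward runs at only finitely many levels. So by Lemma~\ref{lem:fwdrun} it lies on the orbit of $p$ or $\iota p$. By Proposition~\ref{prop:fwd} and $\iota_*\Lambda=\Lambda$, all points of these bi-infinite orbits are forward generic for $\Lambda$, so $c=\frac12$. Hence the forward generic measures are exactly $\mu_+,\mu_-,\Lambda$, and the points forward generic for $\Lambda$ are exactly those on the orbits of $p$ and $\iota p$.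

\subsection{The past of $p$}

It remains to determine the backward averages at $p$ and to see that the orbits of $p$ and $\iota p$ differ. The word $P_n$, which precedes $p$, is composed of passes of letters $1^{(j)}$, $j<n$, and these do not change the sheet. So all these passes are in sheet $+$.

Let $n\ge2$ and $|P_n|\le S\le|P_{n+1}|$. Since $P_{n+1}=(1^{(n)})^{k_n}P_n$, the backward segment of length $S$ from $p$ consists, up to order in time, of
\begin{itemize}
\item complete passes of $1^{(n)}$;
\item a final part of one pass of $1^{(n)}$, i.e., since $\sigma_{n-1}(1)=1^{k_{n-1}}2$, complete passes of $1^{(n-1)}$ and a remainder of length at most $h_1^{(n-1)}+h_2^{(n-1)}$;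
\item $P_n=(1^{(n-1)})^{k_{n-1}}P_{n-1}$, where $|P_{n-1}|=\sum_{j<n-1}R_j\le2R_{n-2}$ by \eqref{eq:c2}.
\end{itemize}
The complete passes of $1^{(n-1)}$ in the second item are in sheet $+$ as well. As $S\ge R_{n-1}$ and $R_{n-2}\le h_1^{(n-1)}$, the parts other than complete passes of $1^{(n)}$ and $1^{(n-1)}$ take a fraction of at most
\[
\frac{h_1^{(n-1)}+h_2^{(n-1)}+2R_{n-2}}{R_{n-1}}\le\frac{3\bigl(h_1^{(n-1)}+h_2^{(n-1)}\bigr)}{R_{n-1}}\le\frac{3}{100}\,4^{-(n-1)}
\]
of the time, which tends to $0$. By Lemma~\ref{lem:P}(ii) the backward averages at $p$ converge to $\mu_+$. Applying $\iota$, those at $\iota p$ converge to $\mu_-$. Backward limits are constant along a bi-infinite orbit and $\mu_+\ne\mu_-$, so $p$ and $\iota p$ lie on different orbits. This completes the proof of Theorem~\ref{thm:class}. \qed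

\begin{thebibliography}{1}
\bibitem{Masur}
Howard Masur, \emph{Generic measures for translation surface flows}, arXiv:2002.09416 (2020).
\end{thebibliography}

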